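# Commuting up to the diagonal: dropping one equation gives a prime ideal, but not an $F$-regular ring when $n$ is large

## 1. The natural guess, and $2\times 2$ matrices

Let $K$ be a field of prime characteristic $p>0$ and $n\ge 2$. Let $X=(x_{ij})$ and $Y=(y_{ij})$ be $n\times n$ matrices of indeterminates, let $R=K[X,Y]$ be the polynomial ring in these $2n^2$ variables, and let $u_{ij}$ be the $(i,j)$ entry of $XY-YX$. Setting all off-diagonal $u_{ij}$ equal to zero describes pairs of matrices that commute up to a diagonal matrix. We use the following known facts.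

* The set $\{u_{ij}\mid i\ne j\}$ is a regular sequence in $R$ (Knutson; Young). Its elements are homogeneous of positive degree, so order is irrelevant and every subset is a regular sequence too.
* Let $I=(u_{ij}\mid i\neq j)$ and $J=(u_{ij}\mid 1\le i,j\le n)$. Then $R/I$ is a complete intersection of dimension $n^2+n$, and $I$ has exactly two minimal primes, one of which is $\operatorname{Rad}(J)$ (Young).

So the ideal of all $n^2-n$ off-diagonal entries is not prime. What happens if we drop at least one equation? The guess is that the quotient becomes as good as one can ask for. This is a conjecture in Zhibek Kadyrsizova, "Nearly Commuting Matrices", arXiv:1705.10957 (2017).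

**Conjecture.** Let $Z\subseteq\{u_{ij}\mid 1\le i\ne j\le n\}$ be any subset of cardinality at most $n^2-n-1$, and let $\mathcal I_Z$ be the ideal generated by $Z$. Then $R/\mathcal I_Z$ is $F$-regular. In particular, $\mathcal I_Z$ is prime.

Let us recall the words. Throughout, $q$ denotes a power $p^m$ with $m\ge 1$, and for an ideal $\mathfrak a=(a_1,\dots,a_t)$ we put $\mathfrak a^{[q]}=(a_1^q,\dots,a_t^q)$, its Frobenius power. All rings are Noetherian.

**Definition (tight closure, $F$-regular).** Let $S$ be a ring of characteristic $p$ and $\mathfrak a\subseteq S$ an ideal. An element $z$ lies in the tight closure $\mathfrak a^*$ if there is $g\in S$, outside all minimal primes of $S$, with $gz^q\in\mathfrak a^{[q]}$ for all $q\gg0$. The ideal is tightly closed if $\mathfrak a^*=\mathfrak a$. The ring $S$ is $F$-regular if in every localization of $S$ every ideal is tightly closed.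

**Definition ($F$-pure).** $S$ is $F$-pure if the Frobenius map $S\to S$ is pure, that is, stays injective after tensoring with any $S$-module. Tensoring with $S/\mathfrak a$, we see that then every ideal is Frobenius closed: $z^p\in\mathfrak a^{[p]}$ implies $z\in\mathfrak a$. Purity, hence $F$-purity, passes to localizations.

A textbook fact: in a regular ring every ideal is tightly closed. An example where tight closure is bigger: let $p$ be odd and $S=K[x,y,z]/(x^2+y^3+z^6)$. We claim $x\in(y,z)^*$, although $x\notin(y,z)$. In $S$ we have $x^q=\pm x(y^3+z^6)^{(q-1)/2}$, a combination of terms $x\,y^{3i}z^{6j}$ with $i+j=(q-1)/2$. Such a term lies in $(y^q,z^q)$ unless $3i\le q-1$ and $6j\le q-1$. Then $i+j\le\frac{q-1}3+\frac{q-1}6=\frac{q-1}{2}$, so both are equalities and the term is $x\,y^{q-1}z^{q-1}$. Hence $y\,x^q\in(y^q,z^q)$ for all $q$. As $y$ and $x^2+y^3+z^6$ are coprime, $y$ lies in no minimal prime of $S$.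

**The case $n=2$ by hand.** If $Z=\varnothing$, then $R$ is regular. Otherwise $|Z|=1$, and
$$u_{12}=(x_{11}-x_{22})\,y_{12}-x_{12}\,(y_{11}-y_{22}).$$
After a linear change of variables, $R/(u_{12})$ is the polynomial ring in four further variables over $\mathcal A=K[a,b,c,d]/(ad-bc)$. The map $a,b,c,d\mapsto s_1t_1,s_1t_2,s_2t_1,s_2t_2$ identifies $\mathcal A$ with a subring of $K[s_1,s_2,t_1,t_2]$. Indeed the image has dimension $3$ (its fraction field is $K(s_1t_1,\,s_2/s_1,\,t_2/t_1)$), so the kernel is a prime of height one containing the irreducible polynomial $ad-bc$, hence equals $(ad-bc)$. The image consists of the polynomials whose terms have the same degree in $s$ as in $t$. Projecting onto those terms is $\mathcal A$-linear, so $\mathcal A$ is a direct summand of a polynomial ring. Hence $\mathcal A'=R/(u_{12})$ is a direct summand of a polynomial ring $\mathcal B$, and any localization $W^{-1}\mathcal A'$ is a direct summand of the regular ring $W^{-1}\mathcal B$. If $z\in\mathfrak a^*$ in $W^{-1}\mathcal A'$, then $z\in(\mathfrak aW^{-1}\mathcal B)^*=\mathfrak aW^{-1}\mathcal B$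 (a nonzero multiplier stays nonzero), and applying the projection gives $z\in\mathfrak a$. So $R/(u_{12})$ is $F$-regular. The case of $u_{21}=x_{21}(y_{11}-y_{22})-(x_{11}-x_{22})y_{21}$ is the same.

The guess passes. It also passes for $n=3$, with more work (Section 8). Nevertheless, the conjecture is false.

## 2. Primality always, $F$-regularity not: three theorems

Put $r=\lfloor n/2\rfloor$, $k=n-2r\in\{0,1\}$, and $\sigma=2$ if $p$ is odd, $\sigma=1$ if $p=2$.

**Theorem A.** Let $n\ge4$, $Z\subseteq\{u_{ij}: i\ne j\}$ and $e=n^2-|Z|$ (so $e\ge n$).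

1. If $3e\le r^2+3k+\sigma+1$, then $R/\mathcal I_Z$ is not $F$-regular.
2. If $3e\le r^2+3k+\sigma$, then $R/\mathcal I_Z$ is not $F$-pure.

**Theorem B.** For all $n\ge2$ and $|Z|\le n^2-n-1$, $\mathcal I_Z$ is prime.

**Theorem C.** For $n=2,3$ the conjecture holds.

Theorem A disproves the conjecture. If $|Z|=n^2-n-1$, then $e=n+1=2r+k+1$ and $3e=6r+3k+3$, so (1) applies iff $r^2-6r-2+\sigma\ge0$, and (2) applies iff $r^2-6r-3+\sigma\ge0$. For $r\ge7$ both hold; for $r=6$ and $p$ odd, (1) holds. Hence for every $n\ge14$ and every $p$, and also for $n=12,13$ when $p$ is odd, $R/\mathcal I_Z$ is not $F$-regular for *any* $Z$ with $|Z|=n^2-n-1$; for $n\ge14$ it is not even $F$-pure. For example, the conjecture fails for $n=14$, $|Z|=181$, in every characteristic. The quadratic $r^2$ has to beat the linear $6r$, which is why small matrices give no warning. The $F$-regularity question for $4\le n\le 11$ (and for $n=12,13$ when $p=2$) is not settled here.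

Sections 3–6 prove Theorem A, Section 7 proves Theorem B and Section 8 proves Theorem C.

## 3. The product of the equations against Frobenius powers

For a complete intersection there is a test that looks only at the product of the equations. We need two implications.

**Lemma 1.** Let $(A_0,P)$ be a regular local ring of characteristic $p$, $u_1,\dots,u_c\in P$ a regular sequence, $f=\prod u_i$, $S=A_0/(u_1,\dots,u_c)$.

(a) If $f^{p-1}\in P^{[p]}$, then $S$ is not $F$-pure.

(b) If $\dim S>0$ and $Pf^{q-1}\subseteq P^{[q]}$ for all $q$, then some parameter ideal of $S$ is not tightly closed.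

*Proof.* Choose $h_1,\dots,h_s$ so that $u,h$ is a system of parameters of $A_0$. Since $A_0$ is Cohen–Macaulay local, $u,h$ is a permutable regular sequence, and so is any sequence of powers of its members. Put $Q=(u,h)$. As $A_0/Q$ is Artinian and nonzero, there is $w\in(Q:P)\setminus Q$. Raising $wP\subseteq Q$ to $q$-th powers of elements gives
$$w^qP^{[q]}\subseteq Q^{[q]}=(u_1^q,\dots,u_c^q,h_1^q,\dots,h_s^q).$$

Next, $Q^{[q]}:f^{q-1}=(u_1,\dots,u_c,h_1^q,\dots,h_s^q)$. To see this, take colons with $u_1^{q-1},u_2^{q-1},\dots$ successively. At stage $i$ the ideal is $(u_i^q)+\mathfrak b$ with $\mathfrak b=(u_1,\dots,u_{i-1},u_{i+1}^q,\dots,u_c^q,h^q)$, and $u_i$ is a nonzerodivisor modulo $\mathfrak b$. If $u_i^{q-1}z\in(u_i^q)+\mathfrak b$, then $u_i^{q-1}(z-u_iy)\in\mathfrak b$ for some $y$, so $z\in(u_i)+\mathfrak b$. The other inclusion is clear.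

(a) $w^pf^{p-1}\in w^pP^{[p]}\subseteq Q^{[p]}$, so $w^p\in(u,h^p)$. In $S$ this says $\bar w^p\in(\bar h)^{[p]}$, while $\bar w\notin(\bar h)$. In an $F$-pure ring ideals are Frobenius closed, so $S$ is not $F$-pure.

(b) Since $\dim S>0$, $P$ is not a minimal prime of $(u)$. By prime avoidance choose $g\in P$ outside all minimal primes of $(u)$. Then $g\,w^qf^{q-1}\in w^qP^{[q]}\subseteq Q^{[q]}$, so $\bar g\,\bar w^q\in(\bar h)^{[q]}$ for all $q$. Hence $\bar w\in(\bar h)^*\setminus(\bar h)$. $\square$

How does one verify the hypothesis? Count degrees. Suppose weights are given to a regular system of parameters $t_1,\dots,t_N$ of $A_0$, with sum $\Omega$. A monomial outside $P^{[q]}=(t_1^q,\dots,t_N^q)$ has all exponents $\le q-1$, hence weight at most $(q-1)\Omega$. So if $f$ involves only monomials of weight $\ge\Omega$ and all weights are $\ge 1$, then $Pf^{q-1}$ involves only weights $\ge(q-1)\Omega+1$, and (b) applies. If $f$ has weight $\ge\Omega+1$, (a) applies.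

The choice of weights matters. For $f=x^2+y^3+z^6$ at the origin, the weights $1,1,1$ give $2<3$, and nothing follows. The weights $3,2,1$ give weight $6=\Omega$, and (b) applies.

For our problem, the first thing to try is the origin of $\operatorname{Spec} R$ with all weights $1$. There $f$ has degree $2c=2(n^2-n-1)$ and $\Omega=2n^2$. We are short by $2(n+1)$ for every $n$. So we must localize at another prime, where the equations vanish to higher order in comparison with the dimension.

## 4. Coordinates near pairs of square-zero block matrices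

If two matrices have the form $\lambda+\begin{pmatrix}0&0\\ *&0\end{pmatrix}$ and $\mu+\begin{pmatrix}0&0\\ *&0\end{pmatrix}$ with $r\times r$ blocks, they commute, because all products of the square-zero parts vanish. We work near the generic pair conjugate to such a pair. First we need coordinates there.

All blocks are $r\times r$ unless stated otherwise. Consider the affine space over $K$ with coordinates
$$\lambda\ (\text{only if }p\text{ is odd; put }\lambda=0\text{ if }p=2),\quad \mu,\quad G,\ C,\ B,\ D,\ Z_0,\ a',\ b',\ d',$$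
where $a'_{11}=0$, and $D_{11}=0$ if $p$ is odd. (The matrix $Z_0$ has nothing to do with the set $Z$.) If $k=1$, add a column $h'$ and a row $h''$ of length $2r$, a scalar $z$, a column $y'$ and a row $y''$ of length $2r$, and a scalar $w$. Put
$$x=\lambda1+\begin{pmatrix}0&b\\ C&d\end{pmatrix},\quad b=BC^{-1},\quad d=CDC^{-1},\qquad y=\mu1+\begin{pmatrix}a'&b'\\ c'&d'\end{pmatrix},\quad c'=CZ_0,$$
$g_0=\begin{pmatrix}1&G\\0&1\end{pmatrix}$ and $\hat x=g_0xg_0^{-1}$.

* If $k=0$: $X=\hat x$ and $Y=g_0yg_0^{-1}$.
* If $k=1$: put $H=\begin{pmatrix}1_{2r}&h'\\ h''&1\end{pmatrix}$, $g=g_0\oplus1$, $\tilde y=\begin{pmatrix}y&y'\\ y''&w\end{pmatrix}$, and let $X=Hg(x\oplus z)(Hg)^{-1}=H(\hat x\oplus z)H^{-1}$, $Y=Hg\,\tilde y\,(Hg)^{-1}$.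

Let $\mathcal U$ be the open subset where $\det C\ne0$ and, if $k=1$, also $\det H\neq0$ and $\det(\hat x-z)\ne0$. The formulas define $\Phi:\mathcal U\to\operatorname{Spec}R$. The $X$-coordinates are $\lambda,G,C,B,D$ and, if $k=1$, $h',h'',z$. Their number is $4r^2$, plus $4r+1$ if $k=1$ (for $p$ odd, $\lambda$ replaces the missing $D_{11}$). The $Y$-coordinates are $\mu,a',b',Z_0,d'$ and, if $k=1$, $y',y'',w$; their number is the same. So there are $2n^2$ coordinates.

**Lemma 2.** $\Phi$ is étale.

*Proof.* **Step 1: remove $Y$.** For fixed $X$-coordinates, $Y$ is the image of the $Y$-coordinates under a linear isomorphism which depends regularly on the $X$-coordinates: the upper left block $\mu1+a'$ of $y$ determines $\mu$ (its $(1,1)$ entry) and $a'$, the lower left block determines $Z_0=C^{-1}c'$, the rest is read off, and conjugation is invertible. So it suffices that the map from the $X$-coordinates to $X$ is étale.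

**Step 2: the block $\hat x$.** We show that $(\lambda,G,C,B,D)\mapsto\hat x$ is an isomorphism onto $\{\det C\ne0\}$. Multiplying out,
$$\hat x=\begin{pmatrix}P_0&Q_0\\ C&T\end{pmatrix},\qquad P_0=\lambda+GC,\quad T=\lambda+CDC^{-1}-CG,\quad Q_0=b+Gd-GCG .$$
Hence $C^{-1}TC+P_0=2\lambda+D$. If $p$ is odd, the $(1,1)$ entry gives $\lambda$, since $D_{11}=0$. If $p=2$, $\lambda=0$. Then $D$ and $G=(P_0-\lambda)C^{-1}$ are determined, then $b$ from $Q_0$, and $B=bC$. All these expressions are regular. This settles $k=0$.

**Step 3: the extra row and column.** For $k=1$ we show that $(h',h'',\hat x,z)\mapsto H(\hat x\oplus z)H^{-1}$ is étale where $H$ and $\hat x-z$ are invertible. Take a tangent vector $(dH,d\hat x,dz)$ at a geometric point that is killed, and put $\Theta=H^{-1}dH$. Differentiating and conjugating back by $H$ gives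
$$[\Theta,\hat x\oplus z]+d\hat x\oplus dz=0 .$$
The off-diagonal blocks say $\Theta_{12}z=\hat x\Theta_{12}$ and $\Theta_{21}\hat x=z\Theta_{21}$. As $\hat x-z$ is invertible, $\Theta_{12}=0$ and $\Theta_{21}=0$. Now $dH=H\Theta$ has zero diagonal blocks, and these blocks are $\Theta_{11}+h'\Theta_{21}=\Theta_{11}$ and $h''\Theta_{12}+\Theta_{22}=\Theta_{22}$. So $\Theta=0$, $dH=0$, and then $d\hat x=0$, $dz=0$. Source and target are smooth of the same dimension, so the Jacobian determinant vanishes nowhere; it is a unit, and the map is étale. $\square$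

*The smallest case.* Let $r=1$, $k=0$, $p$ odd. Then $D=a'=0$ and all blocks are scalars. With $d=0$ and $a'=0$, the matrix $[x,y]$ has entries $bc'-b'C=BZ_0-b'C$, $\;bd'$, $\;-d'C$ and $Cb'-c'b=-(BZ_0-b'C)$. Two of the entries, $BZ_0-b'C$ and $-d'C$, can serve as coordinates replacing $b'$ and $d'$. This will happen in general.

**The prime.** Let $\mathfrak P$ be the ideal of $\mathcal U$ generated by the entries of $B,D,a',b',d'$ (and $y',y''$ if $k=1$). It is generated by some of the variables, so it is prime once it is proper. It is proper: modulo these entries $C$ is generic, and if $k=1$ then $H$ is generic and $\hat x$ has the single eigenvalue $\lambda\ne z$. Let $A=\mathcal O_{\mathcal U,\mathfrak P}$, with maximal ideal again called $\mathfrak P$ and residue field $L$, and let $P=\mathfrak P\cap R$. As $\Phi$ is étale, $A$ is faithfully flat over $R_P$ and $PA=\mathfrak P$. Hence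
$$P^{[q]}A=\mathfrak P^{[q]},\qquad \mathfrak P^{[q]}\cap R_P=P^{[q]}R_P. \tag{1}$$
So Frobenius powers can be tested in $A$. Modulo $\mathfrak P$ we have $x=\lambda+\begin{pmatrix}0&0\\ C&0\end{pmatrix}$, $y=\mu+\begin{pmatrix}0&0\\ CZ_0&0\end{pmatrix}$, and $\tilde y=y\oplus w$ if $k=1$. So $X$ and $Y$ commute modulo $\mathfrak P$, and all $u_{ij}$ lie in $P$. Counting generators,
$$\dim R_P=\dim A=5r^2-\sigma+4rk,\qquad c:=|Z|=n^2-e=4r^2+4rk+k-e .$$
Hence $\dim R_P/\mathcal I_Z=r^2-\sigma-k+e>0$, since $r\ge2$ and $e\ge n\ge4$.

## 5. The commutator in these coordinates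

**Step 1: the blocks.** We compute $[X,Y]$ up to conjugation. It is conjugate, by an invertible matrix over $A$, to a matrix $M$ whose main $2r\times2r$ part is $[x,y]=[x-\lambda,y-\mu]$, with blocks
$$M_{00}=bc'-b'C,\quad M_{01}=bd'-a'b-b'd,\quad M_{10}=Ca'+dc'-d'C,\quad M_{11}=Cb'-c'b+[d,d'].$$
If $k=1$, the remaining entries are the column $\zeta'=(x-z)y'$, the row $\zeta''=y''(z-x)$ and a zero corner.

**Step 2: replace $b',d'$ by two of the blocks.** Put $\beta=M_{00}$ and $\delta=M_{10}$. Since $bc'=BC^{-1}CZ_0=BZ_0$ and $dc'=CDZ_0$, we have $\beta=BZ_0-b'C$ and $\delta=Ca'+CDZ_0-d'C$, so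
$$b'=(BZ_0-\beta)C^{-1},\qquad d'=(Ca'+CDZ_0-\delta)C^{-1}. \tag{2}$$

**Step 3: the block $M_{11}$.** We express it in the new coordinates. We have $b'C=BZ_0-\beta$, $C^{-1}c'bC=Z_0B$, $C^{-1}dC=D$, $C^{-1}d'C=a'+DZ_0-C^{-1}\delta$, and $[D,DZ_0]=D[D,Z_0]$. So
$$C^{-1}M_{11}C=E-\beta-[D,C^{-1}\delta],\qquad E:=[B,Z_0]+[D,a']+D[D,Z_0]. \tag{3}$$

By (2), and since $C$ and $x-z$ are invertible over $A$, the entries of $D,a',B,\delta,\beta$ (and $\zeta',\zeta''$ if $k=1$) generate $\mathfrak P$. Their number is $\dim A$, so they form a regular system of parameters of $A$.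

**Where the order of vanishing stops.** Let us count with all weights $1$, say for $k=0$. The linear parts of the commutator entries come from $\beta$, $\delta$ and $[B,Z_0]$, because $M_{01}\in\mathfrak P^2$ and the rest of $E$ is in $\mathfrak P^2$. We shall see in Section 6 that $[B,Z_0]$ contributes $r^2-r$ independent linear forms. So, after an invertible $A$-linear change of the equations, at most $3r^2-r$ of them have order $1$ and the others have order at least $2$. This gives the bound $2c-(3r^2-r)=5r^2+r-2e$ for the order of the product, against $\Omega=5r^2-\sigma$. The difference is $r+\sigma-2e$. As $e\ge n=2r$, it is at most $\sigma-3r<0$. This count never suffices.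

The quadratic equations are better than their order says, however. The block $M_{01}=bd'-a'b-b'd$ consists of $r^2$ entries, each a sum of products with a factor from $b$ or $b'$, that is, from $B$ and $\beta$. Up to terms that are themselves equations, or of order two, $B$ has only $r$ free directions, those killed by $[\,\cdot\,,Z_0]$. Giving these $r$ directions weight $2$ costs $r$ in $\Omega$ and raises all $r^2$ entries of $M_{01}$ to weight $3$. Those parameters that are themselves equations may be given any weight without loss, since the same amount is gained in the equations and lost in $\Omega$; give them weight $3$. Then only those quadratic equations count as $2$ that come from the failure of $E$ to be of the form $[\,\cdot\,,Z_0]$, and there are at most $r-1$ of these.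

## 6. Weights $1,2,3$ and the proof of Theorem A

**Step 1: the map $N\mapsto[N,Z_0]$.** We split $M_r(A)$ according to this map. A square matrix is *nonderogatory* if its minimal polynomial equals its characteristic polynomial; for instance, companion matrices are, and $\operatorname{diag}(1,1)$ is not. The centralizer of a nonderogatory $r\times r$ matrix $N_0$ has the basis $1,N_0,\dots,N_0^{r-1}$. Over $L$ the matrix $Z_0$ is generic, hence nonderogatory: the independence of its first $r$ powers can be seen by specializing to a companion matrix.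

Let $\tau_j(N)=\operatorname{tr}(Z_0^jN)$ for $0\le j<r$, and $\tau=(\tau_j):M_r(A)\to A^r$. Over $L$ the $\tau_j$ are linearly independent, because $1,Z_0,\dots,Z_0^{r-1}$ are and the trace form is nondegenerate. Also $\tau_j([N,Z_0])=0$, so the image of $N\mapsto[N,Z_0]$ lies in $\ker\tau$. Over $L$ both spaces have dimension $r^2-r$, hence are equal. By Nakayama's lemma, over $A$:

* $\tau$ is surjective, and $\ker\tau$ is a free direct summand of rank $r^2-r$;
* $N\mapsto[N,Z_0]$ maps $M_r(A)$ onto $\ker\tau$, and its kernel is a free direct summand of rank $r$.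

Let $(N_s)$ be a basis of $\ker\tau$. Then there is an invertible $A$-linear change of the entries of $B$ to elements $\varepsilon^\circ_1,\dots,\varepsilon^\circ_{r^2-r},\eta_1,\dots,\eta_r$ with
$$[B,Z_0]=\sum_s\varepsilon^\circ_sN_s .$$

**Step 2: decompose $E$.** We separate the part of $E$ that can be made into parameters. Choose $Q_j\in M_r(A)$ with $\tau_i(Q_j)=1$ if $i=j$ and $0$ otherwise, and let $\pi$ be the projection onto $\ker\tau$ along $\bigoplus_jAQ_j$. Then
$$E=\pi(E)+\sum_{j=0}^{r-1}\tau_j(E)Q_j,\qquad \pi(E)=\sum_s\varepsilon_sN_s,\qquad \varepsilon_s=\varepsilon_s^\circ+\varphi_s,\quad\varphi_s\in(D,a')^2,$$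
where $(D,a')$ is the ideal generated by the entries of $D$ and $a'$. Here $[B,Z_0]\in\ker\tau$ contributes the $\varepsilon_s^\circ$, and the entries of $[D,a']+D[D,Z_0]$ lie in $(D,a')^2$. For the same reason
$$\theta_j:=\tau_j(E)=\operatorname{tr}\bigl(Z_0^j([D,a']+D[D,Z_0])\bigr)\in(D,a')^2 .$$
Moreover $\theta_0=0$, because $\operatorname{tr}[D,a']=0$ and $\operatorname{tr}(D[D,Z_0])=\operatorname{tr}[D,DZ_0]=0$.

**Step 3: parameters and weights.** Since $\varepsilon_s\equiv\varepsilon_s^\circ$ modulo $\mathfrak P^2$, the elements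
$$D,\ a'\ (\text{weight }1);\qquad \eta\ (\text{weight }2);\qquad \delta,\ \beta,\ \varepsilon,\ \zeta',\ \zeta''\ (\text{weight }3)$$
form a regular system of parameters of $A$ ($\zeta',\zeta''$ only if $k=1$). The entries of $D$ and $a'$ number $2r^2-\sigma$, and $\zeta',\zeta''$ have $4r$ entries. The sum of all weights is
$$\Omega=(2r^2-\sigma)+2r+3r^2+3r^2+3(r^2-r)+12rk=11r^2-r-\sigma+12rk .$$
Let $\mathcal F_j\subseteq A$ be the ideal generated by the monomials in these parameters of weight $\ge j$. Then $\mathcal F_i\mathcal F_j\subseteq\mathcal F_{i+j}$, $\mathfrak P=\mathcal F_1$, and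
$$\mathcal F_{(q-1)\Omega+1}\subseteq\mathfrak P^{[q]}, \tag{4}$$
because a monomial with all exponents $\le q-1$ has weight at most $(q-1)\Omega$.

**Step 4: weights of the commutator entries.** We show that, modulo $\mathcal F_3$, only $\theta_1,\dots,\theta_{r-1}$ survive. First, $\varepsilon_s^\circ=\varepsilon_s-\varphi_s\in\mathcal F_2$ and $\eta_i\in\mathcal F_2$, so the entries of $B$ and $b$ lie in $\mathcal F_2$. By (2), $b'$ has entries in $\mathcal F_2$ and $d'$ in $\mathcal F_1$. Also $a'$ and $d$ have entries in $\mathcal F_1$. So $M_{01}=bd'-a'b-b'd$ has entries in $\mathcal F_3$. Further, $M_{00}=\beta$, $M_{10}=\delta$, $\zeta'$, $\zeta''$ have entries in $\mathcal F_3$. By (3) and Step 2,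
$$M_{11}\equiv\sum_{j=1}^{r-1}\theta_j\,CQ_jC^{-1}\pmod{\mathcal F_3},\qquad\theta_j\in\mathcal F_2 .$$
The entries of $[X,Y]$ are $A$-linear combinations of those of $M$. Writing $Z=\{u_1,\dots,u_c\}$, we get
$$u_l\equiv\sum_{j=1}^{r-1}c_{lj}\theta_j\pmod{\mathcal F_3},\qquad c_{lj}\in A .$$

**Step 5: row reduction.** We concentrate the $\theta$'s in few equations. The matrix $(c_{lj})$ modulo $\mathfrak P$ has rank at most $r-1$. Row-reducing it over $L$ and lifting the row operations gives $\Gamma\in GL_c(A)$ such that $v=\Gamma u$ has at most $r-1$ components whose $\theta$-coefficients are not all in $\mathfrak P$. Every other component lies in $\mathcal F_1\mathcal F_2+\mathcal F_3=\mathcal F_3$, and all components lie in $\mathcal F_2$. Hence $f':=\prod v_l$ satisfies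
$$f'^{\,q-1}\in\mathcal F_{(q-1)(3c-r+1)} . \tag{5}$$

**Step 6: from $f'$ back to $f$.** Let $f=\prod u_l$. We claim
$$f^{q-1}\in f'^{\,q-1}A+\mathfrak P^{[q]} . \tag{6}$$
Substituting $u=\Gamma^{-1}v$ writes $f^{q-1}$ as an $A$-linear combination of monomials of degree $c(q-1)$ in $v_1,\dots,v_c$. Such a monomial, unless it is $(v_1\cdots v_c)^{q-1}$, has some exponent $\ge q$, hence lies in $(v_1^q,\dots,v_c^q)\subseteq\mathfrak P^{[q]}$.

**Step 7: the count.** With $c=4r^2+4rk+k-e$,
$$(3c-r+1)-\Omega=12r^2+12rk+3k-3e-r+1-11r^2+r+\sigma-12rk=r^2+3k+\sigma+1-3e .$$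

*Part (1).* Suppose this is $\ge0$. For $g\in P\subseteq\mathcal F_1$, (5) and (4) give $gf'^{\,q-1}\in\mathcal F_{(q-1)\Omega+1}\subseteq\mathfrak P^{[q]}$. By (6) and (1), $gf^{q-1}\in\mathfrak P^{[q]}\cap R_P=P^{[q]}R_P$, for all $q$. Since $u_1,\dots,u_c$ is a regular sequence in $R_P$ and $\dim R_P/\mathcal I_Z>0$, Lemma 1(b) shows that $R_P/\mathcal I_Z$ has a parameter ideal that is not tightly closed. So $R/\mathcal I_Z$ is not $F$-regular.

*Part (2).* Suppose it is $\ge1$. Then $f'^{\,p-1}\in\mathcal F_{(p-1)(\Omega+1)}\subseteq\mathcal F_{(p-1)\Omega+1}\subseteq\mathfrak P^{[p]}$, so $f^{p-1}\in P^{[p]}R_P$ by (6) and (1). By Lemma 1(a), $R_P/\mathcal I_Z$ is not $F$-pure. Since $F$-purity localizes, $R/\mathcal I_Z$ is not $F$-pure. This proves Theorem A. $\blacksquare$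

## 7. Primality: fibers over $X$ and the second component

The equations are linear in $Y$, so over the matrices $X$ where they are independent the solution set is a vector bundle, which is irreducible. What could go wrong is that larger fibers over special $X$ sweep out another component. We show that such a component would force the second component of $V(I)$ into a place where it is not.

**Step 1: reductions.** We reduce to $K=\overline K$ and $|Z|=n^2-n-1$. The first is allowed because $R/\mathcal I_Z$ embeds in $(R/\mathcal I_Z)\otimes_K\overline K$ by flatness. The second follows from a lemma.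

**Lemma 3.** Let $S$ be an $\mathbb N$-graded ring and $u\in S$ a homogeneous nonzerodivisor of positive degree such that $S/uS$ is a domain. Then $S$ is a domain.

*Proof.* Elements of $u^iS$ have only components of degree $\ge i\deg u$, so $\bigcap_iu^iS=0$. If $a,b\ne0$ and $ab=0$, write $a=u^ia_1$, $b=u^jb_1$ with $a_1,b_1\notin uS$. Then $u^{i+j}a_1b_1=0$, so $a_1b_1=0\in uS$, which contradicts that $S/uS$ is a domain. $\square$

Since the $u_{ij}$ form a regular sequence in any order, we may add elements to $Z$ one at a time. So we may assume that $Z$ omits exactly one off-diagonal entry $u_{\alpha\beta}$.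

**Step 2: fiber dimensions.** Let $E_{ij}$ be the matrix units and $M_n$ the space of $n\times n$ matrices over $K$. Let $N_0(X)$ be the space of zero-diagonal matrices commuting with $X$, and
$$N(X)=\{M\in N_0(X):M_{\beta\alpha}=0\}.$$
We have $u_{ij}=\operatorname{tr}(E_{ji}[X,Y])$ and $\operatorname{tr}(M[X,Y])=\operatorname{tr}([M,X]Y)$. For fixed $X$, the equations in $Z$ are therefore the linear conditions $\operatorname{tr}([E_{ji},X]Y)=0$, and a linear relation between them is a zero-diagonal matrix $M$ with $M_{\beta\alpha}=0$ and $[M,X]=0$. So their rank is $n^2-n-1-\dim N(X)$, and the fiber over $X$ of $V=V(\mathcal I_Z)$ is linear of dimension $n+1+\dim N(X)$. In the same way the fiber of $V(I)$ is linear of dimension $n+\dim N_0(X)$. Both schemes are complete intersections, pure of dimensions $n^2+n+1$ and $n^2+n$.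

**Step 3: the good part.** Over the open set $U=\{N(X)=0\}$ the equations have full rank, so $V$ restricted to $U$ is a vector bundle as a scheme. $U$ is nonempty: it contains the diagonal matrices with distinct entries, whose centralizer is diagonal. So $V|_U$ is smooth and irreducible. This gives one component of $V$, along which $V$ is generically reduced.

**Step 4: a second component of $V$ forces a condition on $V(I)$.** Suppose there is another component $V_2$. It does not meet $V|_U$, since $V|_U$ is open in $V$ and irreducible. Let $T$ be the closure of the image of $V_2$ in $X$-space. It is irreducible and contained in the complement of $U$, so $N(X)\ne0$ on all of $T$, and $T\neq M_n$. Let $t\ge1$ be the minimum of $\dim N$ on $T$, which is its generic value. Over the dense open part of $T$ where $\dim N=t$, the fibers of $V$ form a vector bundle of rank $n+1+t$, and $V_2$ meets this part in a dense open subset. Hence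
$$n^2+n+1=\dim V_2\le\dim T+n+1+t .$$
Now consider $\Sigma=V(I)\cap(T\times M_n)$. Its fibers over $T$ have dimension $n+\dim N_0(X)\ge n+t$, and over a dense open subset of $T$ they form a vector bundle. So
$$\dim\Sigma\ge\dim T+n+t\ge n^2+n .$$
As $V(I)$ is pure of dimension $n^2+n$, the closed set $\Sigma$ contains a component of $V(I)$. The component $V(J)$ contains all pairs $(X,0)$, so it is not contained in $T\times M_n$. By Young's theorem there is exactly one other component $W$, so $W\subseteq T\times M_n$. Hence $N(X)\ne0$ for all $(X,Y)\in W$.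

**Step 5: a point that contradicts this.** Take
$$X=E_{\alpha\beta}+E_{\beta\alpha}+\sum_{i\ne\alpha,\beta}\lambda_iE_{ii},\qquad Y=E_{\beta\alpha},$$
with the $\lambda_i$ distinct and $\lambda_i^2\ne1$. Then $XY=E_{\alpha\alpha}$ and $YX=E_{\beta\beta}$, so $[X,Y]=E_{\alpha\alpha}-E_{\beta\beta}$ is diagonal and nonzero. Thus $(X,Y)\in V(I)\setminus V(J)\subseteq W$. The $2\times2$ block $\begin{pmatrix}0&1\\1&0\end{pmatrix}$ has minimal polynomial $t^2-1$ (also if $p=2$, when it is $(t-1)^2$), and the $\lambda_i$ are distinct and not roots of it. So $X$ is nonderogatory and its centralizer is $K[X]$, which consists of the matrices $\xi(E_{\alpha\alpha}+E_{\beta\beta})+\xi'(E_{\alpha\beta}+E_{\beta\alpha})+\sum_{i\neq\alpha,\beta}\xi_iE_{ii}$. The ones with zero diagonal are the multiples of $E_{\alpha\beta}+E_{\beta\alpha}$, and those with $(\beta,\alpha)$ entry zero vanish. So $N(X)=0$, a contradiction.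

Thus $V$ is irreducible and generically reduced. A Cohen–Macaulay ring has no embedded primes, so generic reducedness implies that $R/\mathcal I_Z$ is reduced. It is reduced with one minimal prime, hence a domain. This proves Theorem B. $\blacksquare$

## 8. $3\times3$ matrices: $F$-regularity by a degeneration

Section 1 proved Theorem C for $n=2$, and Theorem B gives primality. So let $n=3$ and $|Z|\le5$; we must prove that $R/\mathcal I_Z$ is $F$-regular.

### 8.1. Strong $F$-regularity

**Passing to $\overline K$.** We may assume $K=\overline K$. Indeed, let $S=R/\mathcal I_Z$, let $W^{-1}S$ be a localization and $S'=W^{-1}(S\otimes\overline K)$, which is faithfully flat over $W^{-1}S$. By going down, minimal primes of $S'$ contract to minimal primes, so a multiplier outside the minimal primes stays so. If $S\otimes\overline K$ is $F$-regular and $z\in\mathfrak a^*$ in $W^{-1}S$, then $z\in(\mathfrak aS')^*\cap W^{-1}S=\mathfrak aS'\cap W^{-1}S=\mathfrak a$.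

From now on $K=\overline K$, and all rings are localizations of finitely generated $K$-algebras, hence $F$-finite: $F_*S$ is a finite $S$-module, where $F^m_*S$ denotes $S$ viewed as a module over itself via the $m$-th iterate of Frobenius.

**Definition (strongly $F$-regular).** $S$ is strongly $F$-regular if for every $d\in S$ outside all minimal primes there are $m\ge 1$ and an $S$-linear $\psi:F^m_*S\to S$ with $\psi(F^m_*d)=1$.

*It implies $F$-regular.* The property passes to localizations, so it suffices to see that ideals are tightly closed. Given $\psi$ as above, $s\mapsto\psi(F^m_*(ds))$ splits the $m$-th Frobenius, so Frobenius itself has a splitting $\rho:F_*S\to S$, $\rho(F_*1)=1$. Then $\rho\circ F_*\psi:F^{m+1}_*S\to S$ sends $d$ to $1$; repeating this, we may take $m$ arbitrarily large. If $dz^q\in\mathfrak a^{[q]}$ for all $q\gg0$, apply such a map with $q=p^m$ large to get $z\in\mathfrak a$.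

We use these facts. Regular rings are strongly $F$-regular. A ring is strongly $F$-regular iff its localizations at all primes are, and the non-strongly-$F$-regular locus is closed. A direct summand $S_1$ of a strongly $F$-regular ring $S_2$ is strongly $F$-regular if elements outside the minimal primes of $S_1$ stay outside the minimal primes of $S_2$: restrict a map $F^m_*S_2\to S_2$ to $F^m_*S_1$ and compose with the projection to $S_1$. In particular, by Section 1, polynomial rings over $K[a,b,c,d]/(ad-bc)$ are strongly $F$-regular.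

**(D)** For Gorenstein $F$-finite local rings, strong $F$-regularity lifts from $S/xS$ to $S$, where $x$ is a nonzerodivisor (Hochster–Huneke, *Trans. AMS* 346 (1994), Thm 4.2 and Cor. 4.7: $F$-rationality deforms, and for Gorenstein rings it agrees with $F$-regularity; in the $F$-finite Gorenstein case also with strong $F$-regularity).

**(G)** For a positively graded ring (variables of positive degree over $K$), it suffices to check strong $F$-regularity at the origin. Indeed, the bad locus is closed and stable under the action of $K^*$. Since $K$ is infinite, its radical ideal is homogeneous, so if the locus is nonempty it contains the origin.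

**Lemma 4.** Let $T$ be an $F$-finite local ring, $g\in T$, $q=p^m$, and let $\varphi:F^m_*T\to T$ be $T$-linear with $\varphi(F^m_*g)=1$. If $T_g$ is strongly $F$-regular, then $T$ is strongly $F$-regular; moreover $g$ is a nonzerodivisor.

*Proof.* If $gy=0$, then $y=y\,\varphi(F^m_*g)=\varphi(F^m_*(gy^q))=0$. So $g$ is a nonzerodivisor. Let $d\in T$ be outside all minimal primes. Strong $F$-regularity of $T_g$ gives a map $F^{m'}_*T_g\to T_g$ with $d\mapsto1$; as $F^{m'}_*T$ is finite, clearing denominators gives $\psi:F^{m'}_*T\to T$ with $\psi(F^{m'}_*d)=g^N$ for some $N$. Let $\varphi_1=\varphi$ and $\varphi_i=\varphi_{i-1}\circ F^{(i-1)m}_*\varphi$. Since $\varphi(F^m_*(g\cdot g^{ql}))=g^l$, induction shows that $\varphi_i$ sends $g^{m_i}$ to $1$, where $m_i=1+q+\dots+q^{i-1}$. Choose $i$ with $m_i\ge N$. Applying $\psi$, multiplying by $g^{m_i-N}$ and applying $\varphi_i$ gives a map $F^{im+m'}_*T\to T$ that sends $d$ to $1$. $\square$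

**Lemma 5.** Let $Q$ be a polynomial ring over $K$, $\mathfrak m$ the ideal of the origin, $\mathfrak a=(f_1,\dots,f_c)$ with $f_i\in\mathfrak m$, $f=\prod f_i$, $T=Q_{\mathfrak m}/\mathfrak aQ_{\mathfrak m}$. If $gf^{q-1}\notin\mathfrak m^{[q]}$, $q=p^m$, then there is a $T$-linear $\varphi:F^m_*T\to T$ with $\varphi(F^m_*g)=1$.

*Proof.* As $K$ is perfect, $F^m_*Q_{\mathfrak m}$ is free over $Q_{\mathfrak m}$ on the monomials with all exponents $\le q-1$. Let $\mathrm{Tr}$ be the $Q_{\mathfrak m}$-linear map that sends the monomial with all exponents $q-1$ to $1$ and the other basis monomials to $0$. Since $\mathfrak m^{[q]}$ is $\mathfrak m$-primary, $gf^{q-1}$ is also not in $\mathfrak m^{[q]}Q_{\mathfrak m}$, so some coefficient of it in this basis, at a monomial $x^{\nu}$, is a unit $\epsilon$. Let $\rho$ be the complementary monomial, with exponents $q-1-\nu_i$. In $\rho\,gf^{q-1}$ only the term of $x^\nu$ contributes to $\mathrm{Tr}$: a basis monomial $x^{\nu'}$ contributes only if $\nu'_i+q-1-\nu_i\equiv q-1$ modulo $q$ for all $i$, so $\nu'=\nu$. Hence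 $\mathrm{Tr}(F^m_*(\rho gf^{q-1}))=\epsilon$. Replacing $\rho$ by $\epsilon^{-q}\rho$ we get $1$. The map $F^m_*z\mapsto\mathrm{Tr}(F^m_*(\rho f^{q-1}z))$ takes $\mathfrak a$ into $\mathfrak a$, since $f^{q-1}\mathfrak a\subseteq\mathfrak a^{[q]}$. It induces $\varphi$. $\square$

### 8.2. Reduction to a graded degeneration

**Step 1: five equations.** We may assume $|Z|=5$: otherwise enlarge $Z$ to such a set $Z'$. All the rings are complete intersections, hence Gorenstein, so repeated use of (D) lifts strong $F$-regularity at the origin from $R/\mathcal I_{Z'}$ to $R/\mathcal I_Z$, and (G) spreads it. By simultaneous permutation of rows and columns of $X$ and $Y$, assume that $u_{32}$ is omitted. Write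
$$X=\begin{pmatrix}x_{11}&a\\ c&X^\flat\end{pmatrix},\qquad Y=\begin{pmatrix}y_{11}&b\\ d&Y^\flat\end{pmatrix},\qquad X'=X^\flat-x_{11},\quad Y'=Y^\flat-y_{11},$$
with rows $a,b$ and columns $c,d$ of length $2$. From now on $x_{ij},y_{ij}$ ($1\le i,j\le2$) denote the entries of $X',Y'$. The upper right block of $[X,Y]$ is $aY'-bX'$, the lower left block is $X'd-Y'c$, and the lower right block is $[X',Y']+cb-da$. So the five generators are the entries $r_1,r_2$ of $aY'-bX'$, the entries $k_1,k_2$ of $X'd-Y'c$, and
$$u+c_1b_2-d_1a_2,\qquad u:=[X',Y']_{12}=(x_{11}-x_{22})y_{12}-x_{12}(y_{11}-y_{22}).$$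
The two original variables $x_{11},y_{11}$ no longer occur. Thus $R/\mathcal I_Z=\mathcal D[\text{two variables}]$, where $\mathcal D=K[X',Y',a,b,c,d]/(r_1,r_2,k_1,k_2,u+c_1b_2-d_1a_2)$ has $16$ variables. By (D), applied to the two free variables at the origin, and (G), it suffices that $\mathcal D$ is strongly $F$-regular.

**Step 2: drop the mixed terms $c_1b_2-d_1a_2$.** We deform them away. Let
$$S=K[X',Y',a,b,c,d,s]/\bigl(r_1,r_2,k_1,k_2,\,u+s(c_1b_2-d_1a_2)\bigr),\qquad T=S/sS .$$
$S$ is positively graded with $X',Y',s$ in degree $2$ and $a,b,c,d$ in degree $1$: the generators have degrees $3,3,3,3,4$. Suppose $T$ is strongly $F$-regular of dimension $11=16-5$. Then the five generators together with $s$ cut the dimension from $17$ to $11=17-6$, so these homogeneous elements form a regular sequence. Hence $S$ is a complete intersection with $s$ a nonzerodivisor, and (D) with (G) gives that $S$ is strongly $F$-regular. In $S[s^{-1}]$ use the variables $sc,sd$ in place of $c,d$. The relations become those of $\mathcal D$, up to the unit $s$ in $k_1,k_2$, so $S[s^{-1}]\cong\mathcal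 D[s,s^{-1}]$. The ring $\mathcal D$ is a direct summand of this (take the coefficient of $s^0$), and minimal primes of $\mathcal D[s^{\pm1}]$ are extended from $\mathcal D$. So $\mathcal D$ is strongly $F$-regular. It remains to treat $T$.

### 8.3. The ring $T$

**Step 3: an open set where $T$ is good.** We look for $g$ as in Lemma 4. Let
$$g_R=x_{11}y_{12}-x_{12}y_{11},\qquad g_L=x_{11}y_{21}-x_{21}y_{11},\qquad g=g_Rg_L .$$
As linear equations in $a_1,b_1$, $r_1=r_2=0$ have coefficient matrix $\begin{pmatrix}y_{11}&-x_{11}\\ y_{12}&-x_{12}\end{pmatrix}$, with determinant $g_R$. As equations in $d_1,c_1$, $k_1=k_2=0$ have coefficient matrix $\begin{pmatrix}x_{11}&-y_{11}\\ x_{21}&-y_{21}\end{pmatrix}$, with determinant $-g_L$. So where $g\ne0$ they can be solved, and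
$$T_g\cong\bigl(K[X',Y']/(u)\bigr)_g[a_2,b_2,c_2,d_2].$$
As in Section 1, $K[X',Y',a_2,b_2,c_2,d_2]/(u)$ is a polynomial ring over $K[a,b,c,d]/(ad-bc)$. So $T_g$ is a strongly $F$-regular domain. It is nonzero, since the irreducible quadrics $g_R,g_L$ are not multiples of $u$, and it has dimension $7+4=11$. Let $\mathfrak n$ be the ideal of all $16$ variables. By Lemmas 4 and 5, $T_{\mathfrak n}$ is strongly $F$-regular once
$$g\,(u\,r_1r_2k_1k_2)^{q-1}\notin\mathfrak n^{[q]}\quad\text{for some }q. \tag{7}$$

**Step 4: eliminate $a,b,c,d$ from (7).** We compute one coefficient. For elements $\alpha_1,\alpha_2,\gamma_1,\gamma_2$ of a commutative ring of characteristic $p$, the coefficient of $(t_1t_2)^{q-1}$ in $\bigl((\alpha_1t_1+\gamma_1t_2)(\alpha_2t_1+\gamma_2t_2)\bigr)^{q-1}$ is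
$$\sum_{i=0}^{q-1}\binom{q-1}{i}^2(\alpha_1\gamma_2)^i(\gamma_1\alpha_2)^{q-1-i}=\sum_{i=0}^{q-1}(\alpha_1\gamma_2)^i(\gamma_1\alpha_2)^{q-1-i}=(\alpha_1\gamma_2-\gamma_1\alpha_2)^{q-1}.$$
Here $\binom{q-1}{i}\equiv(-1)^i$ modulo $p$, and the last equality is $\frac{A^q-B^q}{A-B}=(A-B)^{q-1}$ for indeterminates $A,B$. Setting $b=0$ in $r_1,r_2$ leaves $a_1y_{11}+a_2y_{21}$ and $a_1y_{12}+a_2y_{22}$. So the coefficient of $(a_1a_2)^{q-1}$, with no $b$, in $(r_1r_2)^{q-1}$ is $\det(Y')^{q-1}$. Setting $c=0$ in $k_1,k_2$ leaves $x_{11}d_1+x_{12}d_2$ and $x_{21}d_1+x_{22}d_2$, so the coefficient of $(d_1d_2)^{q-1}$, with no $c$, in $(k_1k_2)^{q-1}$ is $\det(X')^{q-1}$. As $\mathfrak n^{[q]}$ is a monomial ideal, (7) follows from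
$$g\,h^{q-1}\notin\mathfrak m^{[q]}\text{ for some }q,\qquad h=u\det X'\det Y'\in Q':=K[X',Y'],\quad\mathfrak m=(x_{ij},y_{ij}). \tag{8}$$

**Step 5: the ideal of elements that fail (8).** Let $I_q=\mathfrak m^{[q]}:h^{q-1}$ and $\mathcal P=\bigcap_qI_q$. Then (8) says $g\notin\mathcal P$. We determine $\mathcal P$ well enough. Recall that on the regular ring $Q'$ Frobenius is flat, so $(\mathfrak a:z)^{[q]}=\mathfrak a^{[q]}:z^q$.

*(i) If $\alpha_1,\alpha_2\notin\mathcal P$, then $\alpha_1\alpha_2\notin\mathcal P$.* Let $\alpha_1h^{q-1}\notin\mathfrak m^{[q]}$ and $\alpha_2h^{q'-1}\notin\mathfrak m^{[q']}$. Then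
$$\mathfrak m^{[qq']}:(\alpha_2h^{q'-1})^q=(\mathfrak m^{[q']}:\alpha_2h^{q'-1})^{[q]}\subseteq\mathfrak m^{[q]},$$
since a proper ideal containing $\mathfrak m^{[q']}$ lies in $\mathfrak m$. As $h^{qq'-1}=h^{q-1}(h^{q'-1})^q$, we get $\alpha_1\alpha_2^qh^{qq'-1}\notin\mathfrak m^{[qq']}$. So $\alpha_1\alpha_2^q\notin\mathcal P$, hence $\alpha_1\alpha_2\notin\mathcal P$.

*(ii) $h^{p-1}\mathcal P\subseteq\mathcal P^{[p]}$.* Let $z\in\mathcal P$. From $h^{pq-1}=h^{p-1}(h^{q-1})^p$ we get $zh^{p-1}\in\mathfrak m^{[pq]}:(h^{q-1})^p=I_q^{[p]}$ for all $q$. Now $Q'$ is free over $Q'^p$ on the monomials $x^\nu$ with exponents $\le p-1$, and $\sum_\nu c_\nu^px^\nu$ lies in $\mathfrak a^{[p]}$ iff all $c_\nu\in\mathfrak a$. Hence $\bigcap_qI_q^{[p]}=\bigl(\bigcap_qI_q\bigr)^{[p]}=\mathcal P^{[p]}$.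

*(iii) $u,\det X',\det Y'\in\mathcal P$.* For example $u\,h^{q-1}\in(u^q)\subseteq\mathfrak m^{[q]}$.

*(iv) $x_{11},x_{22},y_{11},y_{22}\notin\mathcal P$, and $\mathcal P$ is prime.* Give the variables the weights $x_{11}=1$, $x_{22}=0$, $x_{12}=0$, $x_{21}=2$, $y_{12}=1$, $y_{11}=y_{22}=0$, $y_{21}=-2$. In $u=x_{11}y_{12}-x_{22}y_{12}-x_{12}y_{11}+x_{12}y_{22}$ the weights are $2,1,0,0$; in $\det X'=x_{11}x_{22}-x_{12}x_{21}$ they are $1,2$; in $\det Y'=y_{11}y_{22}-y_{12}y_{21}$ they are $0,-1$. So the top part of $x_{22}h^{p-1}$ is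
$$\pm x_{22}\,(x_{11}y_{12}\,x_{12}x_{21}\,y_{11}y_{22})^{p-1}\cdot$$
in which $x_{22}$ also occurs only to the first power. All exponents are $\le p-1$, so this monomial is not in $\mathfrak m^{[p]}$. As $\mathfrak m^{[p]}$ is a monomial ideal, $x_{22}\notin\mathcal P$. Exchanging the weights of $x_{11}$ and $x_{22}$ makes $-x_{22}y_{12}$ the top term of $u$, leaves the other top terms unchanged, and gives $x_{11}\notin\mathcal P$. Exchanging $X'$ and $Y'$ sends $u$ to $-u$ and $h$ to $-h$, so it preserves $\mathcal P$; hence $y_{22},y_{11}\notin\mathcal P$. In particular $\mathcal P$ is proper, so it is prime by (i).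

*(v) $x_{12},y_{12}\notin\mathcal P$.* We have $x_{11}x_{22}=\det X'+x_{12}x_{21}$. If $x_{12}\in\mathcal P$, then $x_{11}x_{22}\in\mathcal P$, contradicting (iv). The same argument applies to $y_{12}$.

**Step 6: $\mathcal P$ on an open set, and $g\notin\mathcal P$.** Let $\Omega_0=\{x_{11}x_{12}y_{11}y_{12}\ne0\}$. By (iv) and (v), $\mathcal P$ is a point of $\Omega_0$. On $\Omega_0$ the equations $\det X'=\det Y'=0$ give $x_{22}=x_{12}x_{21}/x_{11}$ and $y_{22}=y_{12}y_{21}/y_{11}$. Then
$$u=(x_{11}y_{12}-x_{12}y_{11})-x_{12}y_{12}\Bigl(\frac{x_{21}}{x_{11}}-\frac{y_{21}}{y_{11}}\Bigr),$$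
so $u=0$ determines $x_{21}$. Hence $Q'/(u,\det X',\det Y')$ restricted to $\Omega_0$ is a localization of $K[x_{11},x_{12},y_{11},y_{12},y_{21}]$, a regular domain of dimension $5=8-3$. Therefore $u,\det X',\det Y'$ are part of a regular system of parameters of $Q'_{\mathcal P}$.

If $\mathcal PQ'_{\mathcal P}$ were strictly larger than $(u,\det X',\det Y')Q'_{\mathcal P}$, there would be a further parameter $\xi\in\mathcal PQ'_{\mathcal P}$. Then $\xi h^{p-1}=\xi\,(u\det X'\det Y')^{p-1}$ is a monomial in a regular system of parameters with all exponents $\le p-1$, so $\xi h^{p-1}\notin\mathcal P^{[p]}Q'_{\mathcal P}$. This contradicts (ii). So $\mathcal PQ'_{\mathcal P}=(u,\det X',\det Y')Q'_{\mathcal P}$. Since $(u,\det X',\det Y')$ is prime on $\Omega_0$, it equals $\mathcal P$ there.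

In the quotient domain on $\Omega_0$ we have $g_R=x_{11}y_{12}-x_{12}y_{11}\ne0$. From $u=0$, $x_{21}=\dfrac{x_{11}y_{21}}{y_{11}}+\dfrac{x_{11}g_R}{x_{12}y_{12}}$, so
$$g_L=x_{11}y_{21}-x_{21}y_{11}=-\frac{x_{11}y_{11}}{x_{12}y_{12}}\,(x_{11}y_{12}-x_{12}y_{11})\ne0 .$$
Thus $g_R,g_L\notin\mathcal P$, and $g=g_Rg_L\notin\mathcal P$ because $\mathcal P$ is prime. This is (8).

**Step 7: dimension of $T$.** By (8), (7) and Lemma 4, $T$ is strongly $F$-regular at the origin, hence everywhere by (G). Also $g$ is a nonzerodivisor on $T_{\mathfrak n}$, so $T_{\mathfrak n}$ embeds in $(T_{\mathfrak n})_g$, a localization of the domain $T_g$. So $T_{\mathfrak n}$ is a domain. As $T$ is positively graded, it embeds in $T_{\mathfrak n}$: an element with nonzero constant term is a nonzerodivisor, as one sees from the lowest-degree component of a putative annihilated element. So $T$ is a domain with $g\ne0$, and $\dim T=\dim T_g=11$, as Step 2 required. This proves Theorem C. $\blacksquare$
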